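\title{Stationary reflection and the tree property at $\omega_2$}

\begin{abstract}
We prove in ZFC that if the Continuum Hypothesis fails and every stationary
subset of $[\omega_2]^\omega$ reflects to a set of size $\omega_1$, then there
is no $\omega_2$-Aronszajn tree. The proof uses only a weak form of
reflection, and it produces threads through inverse systems of width at most
$\omega_1$ over $\omega_2$-directed orders. As consequences, under reflection
the tree property at $\omega_2$ is equivalent to the failure of CH, and a
two-cardinal strong tree property holds.
\end{abstract}

\section{The question and the results}\label{sec:intro}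

A \emph{tree} is a partial order $T$ in which the predecessors of each node
are well ordered. The \emph{height} of a node is the order type of its
predecessors, the \emph{level} $T_\alpha$ is the set of nodes of height
$\alpha$, and the height of $T$ is the least $\alpha$ with
$T_\alpha=\emptyset$. A \emph{cofinal branch} is a chain that meets every
nonempty level. An \emph{$\omega_2$-tree} is a tree of height $\omega_2$ whose
levels have size at most $\omega_1$; it is \emph{Aronszajn} if it has no
cofinal branch, and an $\omega_2$-Aronszajn tree is \emph{special} if it is a
union of $\omega_1$ antichains. The \emph{tree property}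
$\mathrm{TP}(\omega_2)$ asserts that there is no $\omega_2$-Aronszajn tree.

The tree property is a compactness statement. A node of height $\alpha$
determines a branch through the first $\alpha$ levels, so every proper initial
part of an $\omega_2$-tree has a branch through it, and
$\mathrm{TP}(\omega_2)$ says that the whole tree has one. The bound $\omega_1$
on the levels is the critical one. If the levels are countable, ZFC provides a
cofinal branch (Corollary~\ref{cor:countable}); if levels of size $\omega_2$
are allowed, ZFC provides a counterexample (Section~\ref{sec:more}). At width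
$\omega_1$ cardinal arithmetic intervenes: by a theorem of
Specker~\cite{Specker}, CH implies that there is a special
$\omega_2$-Aronszajn tree. So $\mathrm{TP}(\omega_2)$ implies $\neg$CH.

For an uncountable set $H$ let $[H]^\omega$ be the set of countably infinite
subsets of $H$. A set $E\subseteq[H]^\omega$ is \emph{club} if every member of
$[H]^\omega$ is contained in a member of $E$ and $E$ is closed under unions of
increasing $\omega$-sequences. The intersection of two clubs is club. A set
$S\subseteq[H]^\omega$ is \emph{stationary} if it meets every club. For a
cardinal $\kappa\ge\omega_2$, a stationary $S\subseteq[\kappa]^\omega$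
\emph{reflects to a set of size $\omega_1$} if there is $W\subseteq\kappa$ with
$|W|=\omega_1$ and $\omega_1\subseteq W$ such that $S\cap[W]^\omega$ is
stationary in $[W]^\omega$. Reflection is also a compactness statement: a set
whose traces on all such $W$ are nonstationary is itself nonstationary. The
following question is taken from Cox's survey~\cite{Cox}.

\begin{quote}
Suppose that CH fails and that every stationary subset of $[\omega_2]^\omega$
reflects to a set of size $\omega_1$. Must $\mathrm{TP}(\omega_2)$ hold?
\end{quote}

Both principles pass from pieces of size $\omega_1$ to an object of size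
$\omega_2$, and $\neg$CH removes the obstruction just mentioned, so one would
guess that the answer is yes. It is. We work in ZFC throughout.

The proof needs less than full reflection. For countable sets $x,y$ write
$x\sqsubseteq y$ if $x\subseteq y$ and $x\cap\omega_1=y\cap\omega_1$; thus $y$
enlarges $x$ without adding countable ordinals. For a cardinal
$\kappa\ge\omega_2$ consider the statement
\begin{quote}
$\mathrm R(\kappa)$: for every stationary $S\subseteq[\kappa]^\omega$ there is
$W\subseteq\kappa$ with $|W|=\omega_1$ and $\omega_1\subseteq W$ such that
$\{z\in[W]^\omega:\exists x\in S\ (x\sqsubseteq z)\}$ is stationary in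
$[W]^\omega$.
\end{quote}
Since $x\sqsubseteq x$, the displayed set contains $S\cap[W]^\omega$. Hence
$\mathrm R(\kappa)$ holds if every stationary subset of $[\kappa]^\omega$
reflects to a set of size $\omega_1$, and the next theorem answers the
question.

\begin{theorem}\label{thm:tp}
$\mathrm R(\omega_2)$ together with $\neg\mathrm{CH}$ implies
$\mathrm{TP}(\omega_2)$.
\end{theorem}

The linear order of the levels plays no role in the argument, so we prove a
more general statement. A partial order $P$ is \emph{$\omega_2$-directed} if
every subset of size at most $\omega_1$ has an upper bound. An \emph{inverse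
system} over $P$ consists of nonempty sets $T_a$ $(a\in P)$ and maps
$\pi_{ba}\colon T_b\to T_a$ $(a\le b)$ with $\pi_{aa}=\mathrm{id}$ and
$\pi_{ba}\pi_{cb}=\pi_{ca}$ for $a\le b\le c$. A \emph{thread} is a choice of
$t_a\in T_a$ $(a\in P)$ with $\pi_{ba}(t_b)=t_a$ for all $a\le b$.

\begin{theorem}\label{thm:thread}
Assume $\neg\mathrm{CH}$. Let $P$ be an $\omega_2$-directed partial order with
$|P|=\kappa$ and, if $\kappa\ge\omega_2$, assume $\mathrm R(\kappa)$. Then
every inverse system over $P$ with all $|T_a|\le\omega_1$ has a thread.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:tp} from Theorem~\ref{thm:thread}]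
Take $P=\omega_2$. Given an $\omega_2$-tree with levels $T_\alpha$, let
$\pi_{\beta\alpha}(t)$ be the predecessor of $t\in T_\beta$ on level $\alpha$
if $\alpha<\beta$, and $t$ itself if $\alpha=\beta$. A thread of this system is
a chain that meets every level.
\end{proof}

A reader interested only in trees may take $P=\omega_2$ and $\kappa=\omega_2$
in all that follows. The general form pays off in part~(2) of the last
theorem, where $\mathrm{cf}([\lambda]^{\le\omega_1},\subseteq)$ is the least
size of a family $Q$ of subsets of $\lambda$ of size at most $\omega_1$ such
that every subset of $\lambda$ of size at most $\omega_1$ is contained in a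
member of $Q$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Assume $\mathrm R(\omega_2)$. The following are equivalent:
$\neg\mathrm{CH}$; $\mathrm{TP}(\omega_2)$; there is no special
$\omega_2$-Aronszajn tree. Moreover, granted the consistency of a supercompact
cardinal, the hypothesis $\neg\mathrm{CH}$ cannot be dropped from
Theorem~\ref{thm:tp}, and the bound $|T_a|\le\omega_1$ in
Theorem~\ref{thm:thread} cannot be relaxed to $|T_a|\le\omega_2$.
\item[(2)] Assume $\neg\mathrm{CH}$, $\lambda\ge\omega_2$ and
$\mathrm R(\kappa)$, where
$\kappa=\mathrm{cf}([\lambda]^{\le\omega_1},\subseteq)$. Then the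
$(\omega_2,\lambda)$ strong tree property holds: if
$\emptyset\ne T_a\subseteq{}^a2$ and $|T_a|\le\omega_1$ for
$a\in[\lambda]^{\le\omega_1}$, and $t{\restriction}a\in T_a$ whenever
$t\in T_b$ and $a\subseteq b$, then there is $d\colon\lambda\to2$ with
$d{\restriction}a\in T_a$ for all $a\in[\lambda]^{\le\omega_1}$.
\end{enumerate}
\end{theorem}

\section{Closed trees: the counting argument}\label{sec:closed}

The role of $\neg$CH is already visible in a class of trees for which no
reflection is needed.

\begin{proposition}\label{prop:closed}
Assume $\neg\mathrm{CH}$. Let $T$ be an $\omega_2$-tree such that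
\begin{enumerate}
\item[(a)] every node has successors on all higher levels, and
\item[(b)] every increasing $\omega$-sequence of nodes has an upper bound.
\end{enumerate}
Then $T$ has a cofinal branch.
\end{proposition}

\begin{proof}
Suppose first that some node $u$ has exactly one successor $u_\beta$ on each
higher level $\beta$. For $\beta<\beta'$ the predecessor of $u_{\beta'}$ on
level $\beta$ lies above $u$, so it is $u_\beta$. The nodes $u_\beta$, together
with $u$ and its predecessors, form a cofinal branch.

Otherwise, by (a), every node has two distinct successors on some level.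
Choose nodes $u_s$ for $s\in2^{<\omega}$ such that $u_{s^\frown0}\ne
u_{s^\frown1}$ lie on one level above $u_s$. Let $\gamma<\omega_2$ exceed the
heights of all $u_s$. For $f\in2^\omega$ let $v_f$ be an upper bound of the
nodes $u_{f\restriction n}$, given by (b), and let $t_f\in T_\gamma$ be
comparable with $v_f$: a predecessor of $v_f$, $v_f$ itself, or a successor
given by (a). In each case $t_f$ lies above every $u_{f\restriction n}$. If
$f\ne g$, let $s$ be their longest common initial segment. One of $t_f,t_g$
lies above $u_{s^\frown0}$ and the other above $u_{s^\frown1}$, and no node has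
two predecessors on one level, so $t_f\ne t_g$. Thus
$2^\omega\le|T_\gamma|\le\omega_1$, contrary to $\neg$CH.
\end{proof}

Condition (b) is the real restriction: in a general tree the sequence
$(u_{f\restriction n})_n$ may have nothing above it, and then the count
collapses. To see what must be repaired, note that the proof uses a node $u$
only through its cone $\{t:t\ge u\}$. Cones shrink as $u$ increases; splitting
means that two cones are disjoint; and (b) says that a decreasing
$\omega$-sequence of cones has nonempty intersection.

The proof of Theorem~\ref{thm:thread} replaces the nodes $u$ by countable sets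
$x$, ordered by $\sqsubseteq$, and the cone of $u$ by a set of
\emph{$x$-good} nodes (Section~\ref{sec:good}). An increasing
$\omega$-sequence of countable sets always has a union, so the analogue of (b)
reduces to the question whether the union has good nodes, and this is what
reflection provides (Section~\ref{sec:reflection}). There is a price. If
nothing splits above $x$, we obtain not one candidate on each level but
countably many, and we know only that the candidates on any \emph{two} levels
fit together. A second splitting argument improves ``two'' to ``countably
many'' (Section~\ref{sec:split}), and from there ZFC finds the thread. We begin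
with this last step.

\section{Systems of countable width}\label{sec:countable}

Replacing $T_a$ by $\{a\}\times T_a$, we may assume that the sets $T_a$ of an
inverse system are pairwise disjoint. We call their elements \emph{nodes}, and
for $t\in T_c$ and $a\le c$ we write $t{\restriction}a$ for $\pi_{ca}(t)$, so
that $(t{\restriction}b){\restriction}a=t{\restriction}a$ for $a\le b\le c$. A
set $A\subseteq P$ is \emph{cofinal} if every element of $P$ lies below an
element of $A$. A cofinal subset of an $\omega_2$-directed order is
$\omega_2$-directed: take an upper bound in $P$ and then an element of $A$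
above it. Everything in this section is proved in ZFC.

\begin{lemma}\label{lem:cofinal}
Let $(T_a)_{a\in P}$ be an inverse system over an $\omega_2$-directed order
and let $A\subseteq P$ be cofinal. Every thread $(u_b)_{b\in A}$ of the
restricted system extends to a thread over $P$.
\end{lemma}

\begin{proof}
For $a\in P$ put $u_a=u_b{\restriction}a$ for any $b\in A$ with $b\ge a$. If
$b,b'\in A$ lie above $a$, take $d\in A$ above both; then
$u_b{\restriction}a=u_d{\restriction}a=u_{b'}{\restriction}a$, so $u_a$ is well
defined. If $a\le a'\le b\in A$, then
$u_{a'}{\restriction}a=u_b{\restriction}a=u_a$.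
\end{proof}

The next lemma has the same dichotomy as Proposition~\ref{prop:closed}. With
countable levels a full binary tree of splittings is not needed: it is enough
to split off from one fixed node $\omega_1$ times, and since that node is
chosen at the top, no sequence can die at a limit stage.

\begin{lemma}\label{lem:surj}
Let $(U_b)_{b\in A}$ be an inverse system over an $\omega_2$-directed order
$A$ in which all $U_b$ are countable and all maps are surjective. Then the
system has a thread.
\end{lemma}

\begin{proof}
Suppose first that there are $b\in A$ and $u\in U_b$ such that for each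
$c\ge b$ exactly one $u_c\in U_c$ has $u_c{\restriction}b=u$. For
$b\le c\le d$ the node $u_d{\restriction}c$ restricts to $u$, so it is $u_c$.
Thus $(u_c)_{c\ge b}$ is a thread over the cofinal set $\{c:c\ge b\}$, and
Lemma~\ref{lem:cofinal} applies.

Otherwise, by surjectivity, every $u\in U_b$ has at least two preimages in
$U_c$ for some $c\ge b$. It then has at least two preimages in $U_d$ for every
$d\ge c$, because two distinct nodes of $U_c$ have disjoint nonempty sets of
preimages in $U_d$. Since $U_b$ is countable, there is $b^+\ge b$ such that
every $u\in U_b$ has at least two preimages in $U_{b^+}$. Choose $b_i\in A$ for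
$i\le\omega_1$ with $b_{i+1}=(b_i)^+$ and with $b_i$ an upper bound of the
earlier terms at limit $i$, so that $b_i\le b_j$ for $i\le j$. Fix
$w\in U_{b_{\omega_1}}$. For $i<\omega_1$ choose $v_i\in U_{b_{i+1}}$ with
$v_i{\restriction}b_i=w{\restriction}b_i$ and
$v_i\ne w{\restriction}b_{i+1}$, and choose $w_i\in U_{b_{\omega_1}}$ with
$w_i{\restriction}b_{i+1}=v_i$. Let $i<j<\omega_1$. Then
$w_j{\restriction}b_j=v_j{\restriction}b_j=w{\restriction}b_j$ and
$b_{i+1}\le b_j$, so $w_j{\restriction}b_{i+1}=w{\restriction}b_{i+1}\ne
w_i{\restriction}b_{i+1}$. Hence the $w_i$ are $\omega_1$ distinct elements of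
the countable set $U_{b_{\omega_1}}$, a contradiction.
\end{proof}

The candidates produced by the main argument do not form an inverse system:
the restriction of a candidate need not be a candidate. The following
definition records the weaker structure that they have.

\begin{definition}\label{def:narrow}
Let $(T_a)_{a\in P}$ be an inverse system. A \emph{narrow family} is a family
$F=(F_b)_{b\in A}$ with $A\subseteq P$ cofinal and $F_b\subseteq T_b$
countable. For $q\subseteq A$, a node $t\in T_c$ \emph{follows $F$ on $q$} if
$c$ is an upper bound of $q$ and $t{\restriction}b\in F_b$ for all $b\in q$.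
The family is \emph{pairwise coherent} if for all $b,b'\in A$ some node
follows $F$ on $\{b,b'\}$, and \emph{countably coherent} if for every
countable $q\subseteq A$ some node follows $F$ on $q$.
\end{definition}

A node that follows $F$ on $q$ follows $F$ on every subset of $q$. In a
pairwise coherent family every $F_b$ is nonempty (take $b'=b$). If all $F_b$
are singletons, pairwise coherence says that their elements form a thread over
$A$.

\begin{lemma}\label{lem:coherent}
An inverse system over an $\omega_2$-directed order that has a countably
coherent narrow family has a thread.
\end{lemma}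

\begin{proof}
Let $F=(F_b)_{b\in A}$ be countably coherent. We keep only the candidates that
pass every countable test: for $b\in A$ let $U_b$ be the set of $u\in F_b$ such
that for every countable $q\subseteq A$ some node $t$ follows $F$ on
$q\cup\{b\}$ and has $t{\restriction}b=u$. For each $v\in F_b\setminus U_b$ fix
a countable $q_v\subseteq A$ such that no node $t$ with $t{\restriction}b=v$
follows $F$ on $q_v\cup\{b\}$, and let $r_b=\{b\}\cup\bigcup_vq_v$. The set
$r_b$ is countable because $F_b$ is, and
\begin{equation}\label{eq:test}
\text{if $t$ follows $F$ on $r_b$, then $t{\restriction}b\in U_b$,}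
\end{equation}
since $v=t{\restriction}b$ lies in $F_b$, and $v\notin U_b$ would contradict
the choice of $q_v$.

By countable coherence and \eqref{eq:test}, $U_b\ne\emptyset$. Let $b'\le b$ in
$A$. Restriction maps $U_b$ into $U_{b'}$: given $u\in U_b$ and a countable
$q\subseteq A$, let $t$ follow $F$ on $q\cup\{b',b\}$ with
$t{\restriction}b=u$; then $u{\restriction}b'=t{\restriction}b'\in F_{b'}$ and
$t$ follows $F$ on $q\cup\{b'\}$, as membership in $U_{b'}$ requires. The map
is onto: given $u\in U_{b'}$, let $t$ follow $F$ on $r_b\cup\{b'\}$ with
$t{\restriction}b'=u$; then $t{\restriction}b\in U_b$ by \eqref{eq:test}, and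
$(t{\restriction}b){\restriction}b'=u$.

By Lemma~\ref{lem:surj} the system $(U_b)_{b\in A}$ has a thread, and by
Lemma~\ref{lem:cofinal} it extends to $P$.
\end{proof}

\begin{corollary}\label{cor:countable}
Every inverse system over an $\omega_2$-directed order with all $T_a$
countable has a thread. In particular, every tree of height $\omega_2$ with
countable levels has a cofinal branch.
\end{corollary}

\begin{proof}
Take $A=P$ and $F_b=T_b$. If $c$ is an upper bound of $q$, every node of $T_c$
follows $F$ on $q$.
\end{proof}

\section{Countable closed sets and good nodes}\label{sec:good}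

Let $P$ be $\omega_2$-directed and let $(T_a)_{a\in P}$ be an inverse system
with $|T_a|\le\omega_1$. If $|P|\le\omega_1$, then $P$ has a greatest element
$c$, and any $t\in T_c$ gives the thread $(t{\restriction}a)_{a\in P}$. So
from here to the end of Section~\ref{sec:split} we assume
$\kappa=|P|\ge\omega_2$ and $\mathrm R(\kappa)$; we do not assume $\neg$CH
unless this is stated.

Replacing $P$ by a copy, assume $P\cap\omega_1=\emptyset$ and put
$H=P\cup\omega_1$. Both $\kappa\setminus\omega_1$ and $P$ have size $\kappa$,
so there is a bijection $\kappa\to H$ that is the identity on $\omega_1$. It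
preserves clubs and the relation $\sqsubseteq$, so $\mathrm R(\kappa)$ holds
with $H$ in place of $\kappa$.

Because $|T_a|\le\omega_1$, nodes can be named by countable ordinals. Fix
surjections $\xi\mapsto t(a,\xi)$ from $\omega_1$ onto $T_a$, and for
$\delta<\omega_1$ put
\[
T_a^\delta=\{t(a,\xi):\xi<\delta\},
\]
a countable subset of $T_a$. A set $x\subseteq H$ then names the nodes
$t(a,\xi)$ with $a,\xi\in x$. We want the named nodes to be closed under
restriction and $x\cap\omega_1$ to be an ordinal, so we introduce two
operations on $H$. For $a\le b$ in $P$ and $\xi<\omega_1$ let $p(b,\xi,a)$ be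
the least $\eta<\omega_1$ with $t(b,\xi){\restriction}a=t(a,\eta)$. For
$0<\xi<\omega_1$ let $e(\xi,n)$ $(n<\omega)$ enumerate $\xi$. Both operations
take the value $0$ at all other arguments.

An \emph{algebra} is a countable family $\mathfrak A$ of finitary operations on
$H$ that includes $p$, $e$ and the constants $n<\omega$. Let $\mathrm{cl}(z)$
be the closure of $z\subseteq H$ under $\mathfrak A$, and let
$\mathrm{Sub}(\mathfrak A)$ be the set of countable closed subsets of $H$. The
closure of a countable set is countable, and since the operations are
finitary, the closure of an increasing union is the union of the closures.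
Hence $\mathrm{Sub}(\mathfrak A)$ is club in $[H]^\omega$. For
$x\in\mathrm{Sub}(\mathfrak A)$ the set $\delta_x=x\cap\omega_1$ contains
$\omega$ and, by closure under $e$, contains all ordinals below each of its
elements; so $\delta_x$ is an infinite countable ordinal.

\begin{definition}\label{def:good}
Let $x\in\mathrm{Sub}(\mathfrak A)$. A node $t\in T_c$ is \emph{$x$-good} if
$c$ is an upper bound of $x\cap P$ and $t{\restriction}a\in T_a^{\delta_x}$ for
all $a\in x\cap P$.
\end{definition}

The nodes named by $x$ form a countable inverse system
$(T_a^{\delta_x})_{a\in x\cap P}$, by closure under $p$, and $t$ is $x$-good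
when its restrictions to the levels in $x$ form a thread of this small system.
The notion depends only on the set $x$, not on the algebra.

\begin{lemma}\label{lem:good}
Let all sets below belong to $\mathrm{Sub}(\mathfrak A)$.
\begin{enumerate}
\item[(G1)] If $x\sqsubseteq x'$, then every $x'$-good node is $x$-good.
\item[(G2)] Let $x\sqsubseteq y$, let $\gamma\in P$ be an upper bound of
$x\cap P$, and let $b\in y\cap P$ with $b\ge\gamma$. Then $v{\restriction}\gamma$
is $x$-good for every $v\in T_b^{\delta_y}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(G1) holds because $x\cap P\subseteq x'\cap P$ and $\delta_x=\delta_{x'}$. For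
(G2) write $v=t(b,\xi)$ with $\xi<\delta_y$ and let $a\in x\cap P$. Then
$(v{\restriction}\gamma){\restriction}a=v{\restriction}a=t(a,p(b,\xi,a))$.
Since $b,\xi,a\in y$, we have
$p(b,\xi,a)\in y\cap\omega_1=\delta_y=\delta_x$.
\end{proof}

(G1) is the shrinking of cones, and it explains why the order is $\sqsubseteq$
and not $\subseteq$: if $\delta$ were allowed to grow, the condition on the old
levels would weaken. (G2) is the only source of good nodes in the proof. It
says that $x$ has good nodes as soon as it can be extended far up in $P$
without new countable ordinals. Such extensions do not come for free: read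
backwards, (G2) says that if $x$ has no good node, then
$\mathrm{cl}(x\cup\{b\})$ contains a new countable ordinal for every upper
bound $b$ of $x\cap P$. We need sets that can be extended again and again.

\begin{definition}\label{def:ext}
A set $y\subseteq H$ \emph{passes} $a\in P$ if some $b\in y\cap P$ has
$b\ge a$. A family $X\subseteq\mathrm{Sub}(\mathfrak A)$ is \emph{extendible}
if for all $x\in X$ and $a\in P$ there is $y\in X$ such that $x\sqsubseteq y$
and $y$ passes $a$.
\end{definition}

A union of extendible families is extendible, so there is a largest extendible
family $X_{\mathfrak A}\subseteq\mathrm{Sub}(\mathfrak A)$.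

\section{Extendible families from reflection}\label{sec:reflection}

We first recall two standard facts about sets of size $\omega_1$. A sequence
of sets $(z_i)_{i<\omega_1}$ is \emph{continuous} if $z_i=\bigcup_{j<i}z_j$
for limit $i$. A set $W=\{w_\xi:\xi<\omega_1\}$, enumerated without
repetition, is the union of the strictly increasing continuous sequence
$z_i=\{w_\xi:\xi<\omega+i\}$ in $[W]^\omega$. We use that the intersection of
countably many clubs (closed unbounded subsets) of $\omega_1$ is club, and that
the limit ordinals closed under a function $\omega_1\to\omega_1$ form a club.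

\begin{lemma}\label{lem:filtration}
\begin{enumerate}
\item[(a)] Let $(z_i)_{i<\omega_1}$ be a strictly increasing continuous
sequence in $[W]^\omega$ with union $W$. If $S^*\subseteq[W]^\omega$ is
stationary, then $\{i:z_i\in S^*\}$ meets every club $C\subseteq\omega_1$.
\item[(b)] Let $(d_i)_{i<\omega_1}$ be an increasing continuous sequence of
countable subsets of $\omega_1$ with union $\omega_1$. Then $d_i=i$ for all $i$
in some club.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to show that $\{z_i:i\in C\}$ is club in $[W]^\omega$. A
countable subset of $W$ is contained in some $z_j$, hence in $z_i$ for some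
$i\in C$. If $z_{i_0}\subseteq z_{i_1}\subseteq\cdots$ with $i_n\in C$, then
$i_0\le i_1\le\cdots$ by strict monotonicity, $i=\sup_ni_n\in C$, and
$\bigcup_nz_{i_n}=z_i$ by continuity.

(b) Let $k(j)$ be the least $k$ with $d_j\subseteq k$ and $j\subseteq d_k$. If
$i$ is a limit ordinal closed under $k$, then
$d_i=\bigcup_{j<i}d_j\subseteq i$ and
$i=\bigcup_{j<i}j\subseteq\bigcup_{j<i}d_{k(j)}\subseteq d_i$.
\end{proof}

Here is the mechanism by which reflection yields extensions. For a single
countable set $z$ we cannot prevent $\mathrm{cl}(z\cup\{\beta\})$ from
acquiring new countable ordinals. But if $(z_i)_{i<\omega_1}$ exhausts a set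
$W\supseteq\omega_1$ and $\beta$ is one fixed point, then by (b)
$\mathrm{cl}(z_i\cup\{\beta\})\cap\omega_1=i=z_i\cap\omega_1$ for club many
$i$. Suppose each $z_i$ comes with an obstacle $a_i\in P$ that no extension is
supposed to pass. As $P$ is $\omega_2$-directed, one $\beta$ lies above all the
obstacles, and this $\beta$ defeats club many of them. To turn this into a
statement about extendibility, which asks for iterated extensions, we attach a
rank to the sets that are not extendible and show that each such round lowers
it. The next lemma is the only place where $\mathrm R(\kappa)$ is used.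

\begin{lemma}\label{lem:club}
For every algebra $\mathfrak A$, the family $X_{\mathfrak A}$ contains a club
of $[H]^\omega$.
\end{lemma}

\begin{proof}
Let $X_0=\mathrm{Sub}(\mathfrak A)$,
\[
X_{\xi+1}=\{x\in X_\xi:\forall a\in P\ \exists y\in X_\xi\
(x\sqsubseteq y\text{ and }y\text{ passes }a)\},
\]
and take intersections at limit ordinals. The sequence is decreasing, so
$X_{\xi}=X_{\xi+1}$ for some $\xi$; call this value $X_\infty$. It is
extendible, so $X_\infty\subseteq X_{\mathfrak A}$. Let
$S=\mathrm{Sub}(\mathfrak A)\setminus X_\infty$. If $S$ is disjoint from a
club $E$, then the club $E\cap\mathrm{Sub}(\mathfrak A)$ is contained in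
$X_\infty$. So it suffices to show that $S$ is not stationary.

For $x\in S$ the least $\xi$ with $x\notin X_\xi$ is neither $0$ nor a limit;
write it as $\rho(x)+1$. Since $x\in X_{\rho(x)}\setminus X_{\rho(x)+1}$, there
is $a(x)\in P$ such that no $y\in X_{\rho(x)}$ with $x\sqsubseteq y$ passes
$a(x)$. We claim:
\begin{equation}\label{eq:rank}
\begin{array}{c}
\text{if $x\in S$, $y\in\mathrm{Sub}(\mathfrak A)$, $x\sqsubseteq y$ and $y$
passes $a(x)$,}\\
\text{then $y\in S$ and $\rho(y)<\rho(x)$.}
\end{array}
\end{equation}
Indeed $y\notin X_{\rho(x)}$, so $y\notin X_\infty$ and
$\rho(y)+1\le\rho(x)$.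

Suppose that $S$ is stationary. Take $W\subseteq H$ as in $\mathrm R(\kappa)$
and a strictly increasing continuous sequence $(z_i)_{i<\omega_1}$ in
$[W]^\omega$ with union $W$. By Lemma~\ref{lem:filtration}(a) the set
$I=\{i:\exists x\in S\ (x\sqsubseteq z_i)\}$ meets every club of $\omega_1$.
For $i\in I$ fix $x_i\in S$ with $x_i\sqsubseteq z_i$.

Put $I_{-1}=I$ and $N^{-1}_i=x_i$ for $i\in I$. By recursion on $n<\omega$ we
choose $\beta_n\in P$ and clubs $C_n\subseteq\omega_1$, and set
\[
N^n_i=\mathrm{cl}(z_i\cup\{\beta_0,\dots,\beta_n\})\quad(i<\omega_1),\qquad
I_n=I\cap C_0\cap\dots\cap C_n,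
\]
in such a way that for $i\in I_n$
\[
N^n_i\in S,\qquad N^n_i\cap\omega_1=z_i\cap\omega_1,\qquad
\rho(N^n_i)<\rho(N^{n-1}_i).
\]
The first two conditions hold for $n=-1$. Suppose that they hold for $n-1$.
Let $\beta_n$ be an upper bound of $\{a(N^{n-1}_i):i\in I_{n-1}\}$, a set of
size at most $\omega_1$. The sequences $(N^n_i\cap\omega_1)_i$ and
$(z_i\cap\omega_1)_i$ are increasing and continuous, they consist of countable
sets, and both have union $\omega_1$ because $\omega_1\subseteq W$. By
Lemma~\ref{lem:filtration}(b) they agree on a club $C_n$. Let $i\in I_n$. Then
$N^{n-1}_i\subseteq N^n_i$ and both sets meet $\omega_1$ in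
$z_i\cap\omega_1$, so $N^{n-1}_i\sqsubseteq N^n_i$. Also
$N^n_i\in\mathrm{Sub}(\mathfrak A)$ contains $\beta_n\ge a(N^{n-1}_i)$. By
\eqref{eq:rank}, $N^n_i\in S$ and $\rho(N^n_i)<\rho(N^{n-1}_i)$.

Finally, $I$ meets the club $\bigcap_nC_n$, and any $i$ in the intersection
gives an infinite decreasing sequence of ordinals
$\rho(N^0_i)>\rho(N^1_i)>\cdots$, a contradiction.
\end{proof}

The proof never uses $z_i\in S$, only $x_i\sqsubseteq z_i$; this is why
$\mathrm R(\kappa)$ suffices.

For the analogue of condition (b) of Proposition~\ref{prop:closed} we need an
extendible family in which unions of $\sqsubseteq$-chains can still be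
extended. The definition of $X_{\mathfrak A}$ says nothing about unions. The
remedy is to apply Lemma~\ref{lem:club} twice: we build chains inside
$X_{\mathfrak B}$ for a richer algebra $\mathfrak B$ all of whose closed sets
lie in $X_{\mathfrak A}$. The first half of the proof below is the standard
fact that every club contains the closed sets of some algebra.

\begin{lemma}\label{lem:Y}
For every algebra $\mathfrak A$ there is a nonempty extendible family
$Y\subseteq\mathrm{Sub}(\mathfrak A)$ such that
$\bigcup_ny_n\in X_{\mathfrak A}$ whenever
$y_0\sqsubseteq y_1\sqsubseteq\cdots$ are in $Y$.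
\end{lemma}

\begin{proof}
Let $E\subseteq X_{\mathfrak A}$ be club. By recursion on $|s|$ choose
$x_s\in E$ for nonempty finite $s\subseteq H$ so that $s\subseteq x_s$ and
$x_{s'}\subseteq x_s$ for all nonempty $s'\subsetneq s$, and enumerate
$x_s=\{\varphi_n(s):n<\omega\}$. Let $\mathfrak B$ consist of $\mathfrak A$ and
the operations $(h_1,\dots,h_k)\mapsto\varphi_n(\{h_1,\dots,h_k\})$ for
$k\ge1$ and $n<\omega$. Let $x\in\mathrm{Sub}(\mathfrak B)$ and write
$x=\bigcup_ms_m$ with $s_0\subseteq s_1\subseteq\cdots$ finite and nonempty.
Then $s_m\subseteq x_{s_m}\subseteq x$, the second inclusion by closure under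
the new operations, and $x_{s_0}\subseteq x_{s_1}\subseteq\cdots$. So
$x=\bigcup_mx_{s_m}\in E$. Thus
$\mathrm{Sub}(\mathfrak B)\subseteq E\subseteq X_{\mathfrak A}$.

Let $Y=X_{\mathfrak B}$. It is extendible, it is contained in
$\mathrm{Sub}(\mathfrak B)\subseteq\mathrm{Sub}(\mathfrak A)$, and it is
nonempty by Lemma~\ref{lem:club} applied to $\mathfrak B$. The union of an
increasing $\omega$-sequence from $Y$ lies in
$\mathrm{Sub}(\mathfrak B)\subseteq X_{\mathfrak A}$.
\end{proof}

Note that $y_n\sqsubseteq\bigcup_my_m$ for such a chain, since all its members
meet $\omega_1$ in the same ordinal.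

\section{Two splitting arguments}\label{sec:split}

Fix for the moment an algebra $\mathfrak A$ and a family $Y$ as in
Lemma~\ref{lem:Y}. An \emph{extension} of $x\in Y$ is a set $y\in Y$ with
$x\sqsubseteq y$. Each $x\in Y$ determines candidates: put
\[
A^x=\{b\in P:b\in y\text{ for some extension $y$ of }x\},\qquad
F^x=(T_b^{\delta_x})_{b\in A^x}.
\]

\begin{lemma}\label{lem:family}
Let $x\in Y$. Then $F^x$ is a narrow family. If any two extensions of $x$ have
a common good node, then $F^x$ is pairwise coherent. If any countably many
extensions of $x$ have a common good node, then $F^x$ is countably coherent.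
\end{lemma}

\begin{proof}
The set $A^x$ is cofinal because $Y$ is extendible. Let $q\subseteq A^x$, for
$b\in q$ let $y_b$ be an extension of $x$ containing $b$, and let $t\in T_c$ be
$y_b$-good for all $b\in q$. Then $c\ge b$ and
$t{\restriction}b\in T_b^{\delta_{y_b}}=T_b^{\delta_x}$ for $b\in q$, so $t$
follows $F^x$ on $q$. Apply this to sets $q$ of size at most two and to
countable sets $q$.
\end{proof}

The first splitting argument is the proof of Proposition~\ref{prop:closed}
with members of $Y$ in place of nodes. It is the only place where $\neg$CH is
used.

\begin{proposition}\label{prop:pair}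
Assume $\neg\mathrm{CH}$. Then $(T_a)_{a\in P}$ has a pairwise coherent narrow
family.
\end{proposition}

\begin{proof}
Let $\mathfrak A$ be any algebra and let $Y$ be as in Lemma~\ref{lem:Y}. By
Lemma~\ref{lem:family} it suffices to find $x\in Y$ any two of whose
extensions have a common good node. Suppose that there is no such $x$. Choose
$M_s\in Y$ for $s\in2^{<\omega}$ such that $M_{s^\frown0}$ and $M_{s^\frown1}$
are extensions of $M_s$ with no common good node. Let $\gamma\in P$ be an
upper bound of the countable set $P\cap\bigcup_sM_s$.

Let $f\in2^\omega$. The union $M_f=\bigcup_nM_{f\restriction n}$ belongs to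
$X_{\mathfrak A}$, so there are $y\in X_{\mathfrak A}$ with $M_f\sqsubseteq y$
and $b\in y\cap P$ with $b\ge\gamma$. By (G2) the node
$t_f=t(b,0){\restriction}\gamma\in T_\gamma$ is $M_f$-good, and by (G1) it is
$M_{f\restriction n}$-good for every $n$. If $f\ne g$ have longest common
initial segment $s$, then one of $t_f,t_g$ is $M_{s^\frown0}$-good and the
other is $M_{s^\frown1}$-good, so $t_f\ne t_g$. Hence
$2^\omega\le|T_\gamma|\le\omega_1$, contrary to $\neg$CH.
\end{proof}

To reach countable coherence we must rule out that every $x\in Y$ has
countably many extensions with no common good node. This leads to a tree of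
sets $M_s$ indexed by $\omega^{<\omega}$. Now distinct branches may have the
same good node, so counting fails. What remains true is that any given node is
not good for some immediate successor of $M_s$, so that along a suitable
branch we can defeat one node at each step, and countably many in total. The
level $T_\gamma$ above the tree has $\omega_1$ nodes, which is too many; but a
pairwise coherent family $F$ shows that the good node of each branch can be
found in a countable set $F_\gamma$.

One point requires care. The extension $y$ of $M_f$ lies in $X_{\mathfrak A}$
but possibly not in $Y$, so for the family $F^x$ of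
Proposition~\ref{prop:pair} nothing places an element of $y$ in $A^x$. We
therefore start afresh with an algebra that knows $F$.

\begin{proposition}\label{prop:countable}
If $(T_a)_{a\in P}$ has a pairwise coherent narrow family, then it has a
countably coherent narrow family.
\end{proposition}

\begin{proof}
Let $F=(F_b)_{b\in A}$ be pairwise coherent. Choose $h\colon P\to A$ with
$h(a)\ge a$, and ordinals $g(b,n)<\omega_1$ with
$F_b=\{t(b,g(b,n)):n<\omega\}$ for $b\in A$; this is possible since each $F_b$
is countable and nonempty. Let $h$ and $g$ be $0$ at all other arguments, and
let $\mathfrak A$ be an algebra that includes them. If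
$y\in\mathrm{Sub}(\mathfrak A)$ and $b\in A\cap y$, then
$g(b,n)\in y\cap\omega_1$ for all $n$, so
\begin{equation}\label{eq:named}
F_b\subseteq T_b^{\delta_y}.
\end{equation}
Let $Y$ be as in Lemma~\ref{lem:Y} for this algebra. By
Lemma~\ref{lem:family} it suffices to find $x\in Y$ such that any countably
many extensions of $x$ have a common good node. Suppose that there is no such
$x$. Choose $M_s\in Y$ for $s\in\omega^{<\omega}$ such that the sets
$M_{s^\frown k}$ $(k<\omega)$ are extensions of $M_s$ and no node is
$M_{s^\frown k}$-good for all $k$. Let $\gamma\in A$ be an upper bound of the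
countable set $P\cap\bigcup_sM_s$, and enumerate $F_\gamma=\{u_n:n<\omega\}$.

Define $f\in\omega^\omega$ by recursion: given $s=f{\restriction}n$, let $f(n)$
be some $k$ such that $u_n$ is not $M_{s^\frown k}$-good. Let
$M=\bigcup_nM_{f\restriction n}$. By (G1), no $u_n$ is $M$-good.

On the other hand $M\in X_{\mathfrak A}$, so there are $y\in X_{\mathfrak A}$
with $M\sqsubseteq y$ and $b'\in y\cap P$ with $b'\ge\gamma$. Let $b=h(b')$;
then $b\in A\cap y$ and $b\ge\gamma$. By pairwise coherence some node $t$
follows $F$ on $\{\gamma,b\}$. Put $v=t{\restriction}b\in F_b$. By
\eqref{eq:named} $v\in T_b^{\delta_y}$, so by (G2) the node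
$v{\restriction}\gamma$ is $M$-good. But
$v{\restriction}\gamma=t{\restriction}\gamma\in F_\gamma$, so some $u_n$ is
$M$-good, a contradiction.
\end{proof}

The whole tree $(M_s)$ has to be built before the branch is chosen, because
the list $(u_n)$ depends on $\gamma$ and $\gamma$ must bound every set that
the branch may visit.

\begin{proof}[Proof of Theorem~\ref{thm:thread}]
The case $|P|\le\omega_1$ was settled at the start of Section~\ref{sec:good}.
If $\kappa=|P|\ge\omega_2$, then Proposition~\ref{prop:pair} gives a pairwise
coherent narrow family, Proposition~\ref{prop:countable} gives a countably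
coherent one, and Lemma~\ref{lem:coherent} gives a thread.
\end{proof}

With the deduction in Section~\ref{sec:intro}, this also proves
Theorem~\ref{thm:tp}.

\section{Sharpness and the strong tree property}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Assume $\mathrm R(\omega_2)$. Theorem~\ref{thm:tp} gives
$\neg\mathrm{CH}\Rightarrow\mathrm{TP}(\omega_2)$. If there is no
$\omega_2$-Aronszajn tree, there is no special one. If there is no special
$\omega_2$-Aronszajn tree, then CH fails by Specker's theorem~\cite{Specker}.
So the three statements are equivalent.

The hypothesis $\neg$CH cannot be dropped. By Foreman, Magidor and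
Shelah~\cite{FMS}, if $\mu$ is supercompact, then after the L\'evy collapse
$\mathrm{Col}(\omega_1,{<}\mu)$ every stationary subset of $[\omega_2]^\omega$
reflects to a set of size $\omega_1$. CH holds in this extension, so
$\mathrm R(\omega_2)$ holds and $\mathrm{TP}(\omega_2)$ fails there.

The bound $\omega_1$ cannot be raised to $\omega_2$. Over $P=\omega_2$ let
$T_\alpha=\omega_2\setminus\alpha$ and let
$\pi_{\beta\alpha}\colon T_\beta\to T_\alpha$ be the inclusion map. All terms
of a thread would equal one ordinal below $\omega_2$ that is at least $\alpha$
for every $\alpha<\omega_2$, so there is no thread. This refutes the relaxed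
statement in any model of $\mathrm R(\omega_2)+\neg\mathrm{CH}$, and the
conjunction of reflection with $\neg$CH is consistent relative to a
supercompact cardinal: by~\cite{FMS} it follows from Martin's Maximum.
\end{proof}

\begin{remark}
The same example one cardinal lower shows that in Theorem~\ref{thm:thread} it
is not enough that countable subsets of $P$ have upper bounds: over
$P=\omega_1$ the system $T_\alpha=\omega_1\setminus\alpha$ with inclusion maps
has $|T_\alpha|=\omega_1$ and no thread. Upper bounds of uncountable sets enter
the proof three times: in the case $|P|\le\omega_1$, in the choice of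
$b_{\omega_1}$ in Lemma~\ref{lem:surj}, and in the choice of $\beta_n$ in
Lemma~\ref{lem:club}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
The order $([\lambda]^{\le\omega_1},\subseteq)$ is $\omega_2$-directed, since a
union of at most $\omega_1$ sets of size at most $\omega_1$ has size at most
$\omega_1$. Let $Q$ be a cofinal subset with $|Q|=\kappa$; it is
$\omega_2$-directed as well. Every element of $\lambda$ belongs to a member of
$Q$, so $\bigcup Q=\lambda$, and since $\lambda\ge\omega_2$ this forces
$\kappa\ge\omega_2$. The sets $T_a$ $(a\in Q)$ with the restriction maps form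
an inverse system, and Theorem~\ref{thm:thread} gives a thread
$(t_a)_{a\in Q}$. For $a,a'\in Q$ take $b\in Q$ containing both; then $t_a$
and $t_{a'}$ are restrictions of $t_b$ and agree on $a\cap a'$. So
$d=\bigcup_{a\in Q}t_a$ is a function from $\lambda$ to $2$. Given
$a\in[\lambda]^{\le\omega_1}$, take $b\in Q$ with $a\subseteq b$; then
$d{\restriction}a=t_b{\restriction}a\in T_a$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cox}
Sean Cox, \emph{Adjoining only the things you want: a survey of Strong Chang's
Conjecture and related topics}, arXiv:1908.05334 (2019).

\bibitem{FMS}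
Foreman, Magidor and Shelah, \emph{Martin's Maximum, saturated ideals, and
nonregular ultrafilters I}, Ann. of Math. 127 (1988).

\bibitem{Specker}
Specker, \emph{Sur un probl\`eme de Sikorski}, Colloq. Math. 2 (1949).

\end{thebibliography}
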